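# Every continuum in the interior of the rotation set is realized by a minimal set

## 1. Valley words with geometric waiting times

The proof turns on a way of writing words. Give each letter $i\in\{1,\dots,s\}$ a vector $v_i\in\mathbb R^2$ with $|v_i|\le B$, where $B>0$. For a word $w=w_0\dots w_{n-1}$ put $|w|=n$ and
$$\mathrm{av}(w)=\frac1n\sum_{j=0}^{n-1}v_{w_j}.$$
Suppose we have finitely many words of one common length $\ell$, which we call blocks. Choose a sequence of blocks $p_0,p_1,\dots,p_m$, called the walk, and an integer $K\ge2$. Put $t_j=K^{\,m-j+1}$ for $0\le j\le m$. The valley of the walk is the word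
$$p_0^{t_0}\,p_1^{t_1}\cdots p_m^{t_m}\;p_m^{t_m}\cdots p_1^{t_1}\,p_0^{t_0}.$$
The two pieces $p_j^{t_j}$ are the runs of level $j$. Before and after the valley we put a stay, which is any concatenation of blocks. A stay is one run, and its positions have level $-1$. Along the word (stay)(valley)(stay) the levels of the runs are
$$-1,0,1,\dots,m,m,\dots,1,0,-1 .$$
For $K=2$, $m=2$ the valley is $p_0^8p_1^4p_2^2\,p_2^2p_1^4p_0^8$. The deeper one goes, the shorter one waits, by a factor $K$ per level.

**Lemma 1.** Let $u$ be a nonempty subword of (stay)(valley)(stay), and let $j$ be the smallest level that $u$ meets. Then the positions of $u$ of level at least $j+2$ form at most a fraction $4/K$ of $u$.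

**Proof.** If there are no such positions, nothing is to be shown. Otherwise $u$ contains a position of level $j$ and one of level $\ge j+2$. From one run to the next the level changes by at most one, so $u$ contains, between these two positions, a complete run of level $j+1$. Hence $|u|\ge t_{j+1}\ell$ (for $j=-1$ this is a run of level $0$, and $t_{j+1}=t_0$). Each level has two runs, and $t_i=t_{j+1}K^{-(i-j-1)}$, so the number of positions of level $\ge j+2$ is at most
$$2\ell\sum_{i\ge j+2}t_i\le\frac{2\ell\,t_{j+1}}{K-1}\le\frac4K\,t_{j+1}\ell\le\frac4K|u|.\qquad\square$$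

So a window in the valley sees, up to a small fraction, only two neighboring levels, whatever its length. If consecutive blocks of the walk have nearly equal averages, then each window that is long compared with $\ell$ has an average close to that of a single block, even though the valley as a whole visits blocks with very different averages.

Here is what this is for. We want a minimal dynamical system whose long-time averages fill a prescribed connected set $C$ in the plane and nothing else. Minimality forces every long orbit segment to visit all of $C$, again and again. The danger is that windows containing such a tour average over it and produce points outside $C$. The valley makes the tour without this effect. The system we finally want is a minimal set of a torus homeomorphism, and the averages are its rotation vectors.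

## 2. Rotation vectors on minimal sets, and four statements

Let $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ with projection $\pi:\mathbb R^2\to\mathbb T^2$, and let $\mathrm{Homeo}_0(\mathbb T^2)$ be the set of homeomorphisms of $\mathbb T^2$ homotopic to the identity. A lift $F:\mathbb R^2\to\mathbb R^2$ of such an $f$ commutes with integer translations, so $F-\mathrm{id}$ is $\mathbb Z^2$-periodic and bounded, and the displacement $F^n(\hat z)-\hat z$ depends only on $z=\pi(\hat z)$.

**Definition (rotation set).** For $M\subseteq\mathbb T^2$,
$$\rho_M(F)=\Big\{\rho\in\mathbb R^2\ \Big|\ \exists\,n_i\nearrow\infty,\ z_i\in\pi^{-1}(M):\ \lim_{i\to\infty}\frac{F^{n_i}(z_i)-z_i}{n_i}=\rho\Big\},\qquad \rho(F)=\rho_{\mathbb T^2}(F).$$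

The starting points $z_i$ may change with $i$; this matters throughout. For $w\in\mathbb Z^2$ and $q\ge1$ we have $\rho(F+w)=\rho(F)+w$ and $\rho(F^q)=q\rho(F)$. For the second identity, write a time $n$ as $qn'+r$ with $0\le r<q$; the last $r$ steps change the displacement by a bounded amount.

**Definition (minimal set, continuum).** A minimal set of $f$ is a nonempty closed $f$-invariant set containing no proper nonempty closed $f$-invariant subset. A continuum is a nonempty compact connected subset of $\mathbb R^2$.

Two small examples. For a translation $F(z)=z+v$ every $\rho_M(F)$ with $M\neq\emptyset$ is $\{v\}$. For $F(x,y)=(x+\sin^2(\pi y),y)$ the displacement after $n$ steps is $(n\sin^2(\pi y),0)$, so $\rho(F)=[0,1]\times\{0\}$. On a minimal set the continuous invariant function $y$ is constant, so each minimal set has a single rotation vector. Here $\rho(F)$ has empty interior.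

By Misiurewicz–Ziemian, $\rho(F)$ is always compact and convex, and if $\operatorname{int}\rho(F)\ne\emptyset$, every $\rho\in\operatorname{int}\rho(F)$ satisfies $\rho_{M_\rho}(F)=\{\rho\}$ for some minimal set $M_\rho$. The conjecture treated here, from Jäger, Passeggi and Štimac, "Rotation sets and almost periodic sequences", arXiv:1408.2931 (2014), asks for the same with the point $\rho$ replaced by any continuum. It is true.

**Theorem A.** Let $f\in\mathrm{Homeo}_0(\mathbb T^2)$ with lift $F$, $\operatorname{int}\rho(F)\neq\emptyset$, and let $C\subseteq\operatorname{int}\rho(F)$ be a continuum. Then there is a minimal set $M$ of $f$ with $\rho_M(F)=C$.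

A subshift is a closed, shift-invariant set $\Omega\subset\{1,\dots,s\}^{\mathbb Z}$; it is minimal if every orbit in it is dense. For example, the two-point orbit of $\dots1212\dots$ is a minimal subshift.

**Theorem B (symbolic version).** Let $v_1,\dots,v_s\in\mathbb R^2$ and let $C\subset\operatorname{int}\operatorname{conv}\{v_1,\dots,v_s\}$ be a continuum. There is a minimal subshift $\Omega\subset\{1,\dots,s\}^{\mathbb Z}$ with $R(\Omega)=C$, where
$$R(\Omega)=\Big\{\lim_i\frac1{n_i}\sum_{j=0}^{n_i-1}v_{\omega^i_j}\ :\ n_i\nearrow\infty,\ \omega^i\in\Omega\Big\}.$$

**Theorem C.** For any $f\in\mathrm{Homeo}_0(\mathbb T^2)$ and any minimal set $M$, $\rho_M(F)$ is a continuum, and for all $z$ in a residual subset of $M$ the set of limit points of $(F^n(\hat z)-\hat z)/n$, $n\to+\infty$ ($\hat z$ a lift of $z$), equals $\rho_M(F)$. Hence, if $\operatorname{int}\rho(F)\ne\emptyset$, a set $C\subseteq\operatorname{int}\rho(F)$ equals $\rho_M(F)$ for some minimal $M$ if and only if $C$ is a continuum.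

**Proposition D.** For $F(x,y)=(x+\alpha(y),\,y+\alpha(x+\alpha(y)))$, $\alpha(t)=\sin^2(\pi t)$, one has $\rho(F)=[0,1]^2$, and the sets $\rho_M(F)$, $M$ minimal, are exactly the continua in $(0,1)^2$ and the four singletons $\{(i,j)\}$, $i,j\in\{0,1\}$.

The plan for Theorem A is to realize $C$ symbolically (Theorem B), then in a pseudo-Anosov model of $f$, and then to carry the minimal set back to $f$ by shadowing.

## 3. Window averages by hand: points, segments, a circle

**Points.** If $\Omega$ is a periodic orbit, repeating the word $w$, then $R(\Omega)=\{\mathrm{av}(w)\}$. Every rational convex combination of the $v_i$ arises in this way.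

**A segment.** Take letters $1,2$ with $v_1\neq v_2$, integers $n_k\ge2$ with $\sum1/n_k<\infty$, and set $A_0=1$, $B_0=2$,
$$A_{k+1}=A_k^{n_k}B_k,\qquad B_{k+1}=B_k^{n_k}A_k .$$
$A_k,B_k$ have the same length $\ell_k$. Let $a_k,b_k$ be their averages. Then
$$a_{k+1}=\frac{n_ka_k+b_k}{n_k+1},\qquad b_{k+1}=\frac{n_kb_k+a_k}{n_k+1},\qquad b_{k+1}-a_{k+1}=\frac{n_k-1}{n_k+1}(b_k-a_k).$$
The segments $[a_k,b_k]$ are nested, and since $\prod\frac{n_k-1}{n_k+1}>0$ they shrink to a nondegenerate segment $[a_\infty,b_\infty]$. Let $\Omega$ be the set of sequences all of whose finite subwords occur in some $A_k$ or $B_k$. Both $A_k$ and $B_k$ occur in both words of stage $k+1$, so they occur in every sufficiently long window of every $\omega\in\Omega$, and $\Omega$ is minimal. A long word is a concatenation of $A_k$'s and $B_k$'s up to two cut words, so $R(\Omega)\subset[a_k,b_k]$ for every $k$. Conversely $A_kB_k$ occurs in $\Omega$. Slide a window of length $\ell_k$ from $A_k$ to $B_k$: its average moves on the line through $v_1,v_2$ in steps of size at most $2B/\ell_k$ from $a_k$ to $b_k$, so it comes within $2B/\ell_k$ of every point of $[a_k,b_k]$. Hence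 $R(\Omega)=[a_\infty,b_\infty]$.

So a minimal system can have many averages: it suffices that each long block contains every shorter block, but with very unequal weights. A segment is convex, and interpolation between its points does no harm.

**A circle, first attempt.** Let $C$ be the unit circle (with $C$ in the interior of $\operatorname{conv}\{v_i\}$). At stage $k$ take finitely many blocks with averages within $\delta_k$ of points of $C$, $\delta_k\to0$. To get minimality, let each word of stage $k+1$ consist of a very long stay at one point of $C$ and, rarely, an excursion visiting all blocks of stage $k$. If the excursion jumps and contains $e^te'^t$ with the averages of $e,e'$ within $\delta_k$ of antipodal points, then $e^te'^t$ has average within $\delta_k$ of $0$. If instead the excursion walks around the circle in small steps, as $p_0^tp_1^t\cdots p_m^t$ with the averages of the $p_j$ within $\delta_k$ of $m+1\geq 2$ equally spaced points of $C$, then this subword again has average within $\delta_k$ of $0$. If this happens at every stage, $0\in R(\Omega)$, although $0\notin C$. Making the excursions rarer does not help, because in the definition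 of $R(\Omega)$ the window may be placed exactly on an excursion.

The defect is that the waiting times are equal: at the time scale of the whole tour, the window averages over all of it. With $t_j=K^{m-j+1}$, Lemma 1 says that no time scale has this property. It remains to control all window lengths at all stages simultaneously, and this is the content of the next section.

## 4. Proof of Theorem B

Fix $B>0$ with $|v_i|\le B$ for all $i$. All averages and all points of $C$ then have norm at most $B$, so any two of them are at distance at most $2B$.

**Step 1: what is carried along the induction.** At stage $k\ge0$ we have $\delta_k>0$, a finite index set $G_k$ and words $w_k(b)$, $b\in G_k$, of common length $\ell_k$. Write $a_k(b)=\mathrm{av}(w_k(b))$ and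
$$E_k(c)=\{b\in G_k:\ |a_k(b)-c|<\delta_k\}.$$
We require:

- (a) $\operatorname{dist}(a_k(b),C)<\delta_k$ for all $b\in G_k$;
- (b) $c\in\operatorname{int}\operatorname{conv}\{a_k(b):b\in E_k(c)\}$ for all $c\in C$.

Condition (a) keeps averages near $C$. Condition (b) says that the blocks near $c$ still surround $c$, so that points near $c$ can be hit again at the next stage. At stage $0$ take $G_0=\{1,\dots,s\}$, $w_0(i)=i$, $\ell_0=1$, $\delta_0=2B+1$. Then $E_0(c)=G_0$ for every $c\in C$, and (a), (b) hold by the hypothesis on $C$.

**Step 2: uniform room around $C$.** We claim that there is $\eta_k>0$ with $\bar B(c,\eta_k)\subset\operatorname{conv}a_k(E_k(c))$ for all $c\in C$. Given $c_0\in C$, (b) gives $\eta>0$ with $\bar B(c_0,2\eta)\subset\operatorname{conv}a_k(E_k(c_0))$. For $c$ close to $c_0$ we have $E_k(c)\supseteq E_k(c_0)$, since $G_k$ is finite and the inequality defining $E_k$ is strict, and $\bar B(c,\eta)\subset\bar B(c_0,2\eta)$. So $\eta$ works near $c_0$; cover the compact set $C$ by finitely many such neighborhoods.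

**Step 3: small steps connect all blocks.** This is where connectedness of $C$ is used. Write $b\sim b'$ if $|a_k(b)-a_k(b')|<3\delta_k$. The graph $(G_k,\sim)$ is connected. Indeed, given $b,b'$, choose by (a) points $c,c'\in C$ with $b\in E_k(c)$, $b'\in E_k(c')$. As $C$ is connected, there is a chain $c=c_0,\dots,c_r=c'$ in $C$, $r\ge1$, with steps $<\delta_k$. Choose $b_i\in E_k(c_i)$ with $b_0=b$, $b_r=b'$; the sets $E_k(c_i)$ are nonempty by (b). Then $|a_k(b_i)-a_k(b_{i+1})|<\delta_k+\delta_k+\delta_k$.

**Step 4: the targets for stage $k+1$.** We choose where the new averages should lie so that (a) and (b) survive. Put $\delta_{k+1}=\min(\eta_k,\delta_k/10)$ and abbreviate $\delta=\delta_{k+1}$. Let $C_0\subset C$ be finite such that every $c\in C$ is at distance $<\delta/8$ from $C_0$. Let $G_{k+1}$ be the set of pairs $b=(c_0,\varepsilon)$ with $c_0\in C_0$, $\varepsilon\in\{\pm e_1,\pm e_2\}$. Put $c(b)=c_0$ and $\hat b=c_0+\frac\delta2\varepsilon$. In Step 5 we construct words with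
$$|a_{k+1}(b)-\hat b|<\delta/8. \tag{1}$$
Assume (1). Then
$$|a_{k+1}(b)-c(b)|<\tfrac\delta2+\tfrac\delta8<\delta_{k+1}, \tag{2}$$
which gives (a). For (b), let $c\in C$ and choose $c_0\in C_0$ with $|c-c_0|<\delta/8$. The four indices $(c_0,\pm e_i)$ have averages at distance $<\frac\delta2+\frac\delta8+\frac\delta8<\delta$ from $c$, so they lie in $E_{k+1}(c)$. The square spanned by their four targets contains $\bar B(c_0,\frac\delta{2\sqrt2})$. Moving each vertex by less than $\delta/8$ lowers the support function of the convex hull by at most $\delta/8$ in every direction, so the hull of the four averages contains $\bar B\big(c_0,\frac\delta{2\sqrt2}-\frac\delta8\big)$. Since $\frac18<\frac1{2\sqrt2}-\frac18$, the point $c$ lies in the interior of this ball.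

**Step 5: the words of stage $k+1$.** We choose parameters in this order.

- $R_k=\lceil4B/\delta_k\rceil+1$.
- An integer $K_k\ge\max(2,\,R_k+1,\,8B/\delta_k)$.
- $m=m_k$ so large that for each $b\in G_{k+1}$ there is a walk $p_0,\dots,p_m$ in $G_k$ (consecutive elements equal or $\sim$) with $p_0\in E_k(c(b))$, visiting all of $G_k$. It exists by Step 3; a common $m$ is obtained by repeating elements.
- $t_j=K_k^{\,m-j+1}$ for $0\le j\le m$, and $V_k=2\sum_jt_j$.
- $T_k$, large, the same for all $b$, specified below.

Identifying indices with words, let
$$w_{k+1}(b)=\underbrace{p_0^{t_0}\cdots p_m^{t_m}\,p_m^{t_m}\cdots p_0^{t_0}}_{\text{valley}}\cdot\underbrace{(\text{concatenation of }T_k\text{ words with indices in }E_k(c(b)))}_{\text{stay}}.$$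
The stay steers the average to the target. Since $|\hat b-c(b)|=\frac12\delta_{k+1}<\eta_k$, Step 2 gives $\hat b=\sum_ex_ea_k(e)$ with $e\in E_k(c(b))$, $x_e\ge0$, $\sum x_e=1$. Choose integers $n_e\ge0$ with $\sum n_e=T_k$ and $|n_e-T_kx_e|\le1$ (round down, then distribute the remainder), and let $e$ occur $n_e$ times. The stay has average within $|G_k|B/T_k$ of $\hat b$. Adding the valley changes the average by at most $2BV_k/(V_k+T_k)$. So (1) holds for $T_k$ large. We also require
$$T_k\ge\max\big(K_k,\,4BV_k/\delta_k\big).$$
Put $\ell_{k+1}=(V_k+T_k)\ell_k$. Because the walk visits all of $G_k$: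
$$\text{every }w_k(e),\ e\in G_k,\ \text{occurs in every }w_{k+1}(b),\ b\in G_{k+1}. \tag{3}$$
For $k'>k$ each $w_{k'}(b)$ has a canonical decomposition into stage-$k$ blocks.

**Step 6: the subshift and its minimality.** Let $\mathcal L$ be the set of subwords of all $w_k(b)$, and let $\Omega$ be the set of $\omega\in\{1,\dots,s\}^{\mathbb Z}$ all of whose finite subwords lie in $\mathcal L$. It is closed and shift invariant, and nonempty by compactness, since $\ell_k\to\infty$. By (3), each $u\in\mathcal L$ is a subword of words $w_{k'}(b)$ for all large $k'$. A subword of length $2\ell_{k+1}$ of an element of $\Omega$ is therefore a subword of a concatenation of stage-$(k+1)$ blocks, and so contains a full stage-$(k+1)$ block. By (3) it contains all $w_k(e)$, $e\in G_k$. Hence every word of $\mathcal L$ occurs in every $\omega\in\Omega$, every orbit is dense, and $\Omega$ is minimal.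

**Step 7: $C\subset R(\Omega)$.** Given $c\in C$ and $k$, choose $b\in E_k(c)$. The word $w_k(b)$ occurs in $\Omega$, has length $\ell_k\nearrow\infty$, and its average is within $\delta_k\to0$ of $c$.

**Step 8: $R(\Omega)\subset C$, reduction to a claim.** Put $N_k=R_k\ell_k$, which increases to $\infty$. Every window length $\geq N_0$ lies in some $[N_k,N_{k+1}]$, and $\delta_k\to0$. So it suffices to prove the following.

**Claim.** If $u\in\mathcal L$ and $N_k\le|u|\le N_{k+1}$, then $\operatorname{dist}(\mathrm{av}(u),C)\le6\delta_k$.

**Step 9: consecutive blocks are close at every stage.** We show: in the decomposition of any $w_{k'}(b)$, $k'>j$, consecutive stage-$j$ blocks $e,e'$ satisfy $|a_j(e)-a_j(e')|<3\delta_j$. Inside one stage-$(j+1)$ word this holds by construction: steps of the walk are equal or $\sim$, and $p_0$ and the stay indices lie in one set $E_j(c)$, which gives $<2\delta_j$. This settles $j=k'-1$, and we go downward in $j$. At a boundary between consecutive stage-$(j+1)$ words $b,b'$, the two blocks are a stay block of $b$, in $E_j(c(b))$, and the block $p_0$ of $b'$, in $E_j(c(b'))$. By (2) and the inductive hypothesis at stage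 $j+1$,
$$|c(b)-c(b')|<2\delta_{j+1}+|a_{j+1}(b)-a_{j+1}(b')|<5\delta_{j+1}\le\delta_j/2,$$
so the two averages differ by less than $2.5\,\delta_j$.

**Step 10: all stage-$(k+1)$ blocks met by $u$ sit near one point $c_0\in C$.** Let $u$ be as in the Claim, and view it as a subword of some $w_{k'}(\cdot)$ with $k'\ge k+2$. As $|u|\le R_{k+1}\ell_{k+1}$, it meets at most $R_{k+1}+1\le K_{k+1}$ consecutive stage-$(k+1)$ blocks. The stage-$(k+2)$ words organize these blocks into runs (pieces $p_j^{t_j}$ and stays), and each run consists of at least $K_{k+1}$ blocks. If $u$ met three runs, it would meet all blocks of a middle run and at least two more, that is, at least $K_{k+1}+2$ blocks. So $u$ meets at most two consecutive runs. Within a run averages differ by $<2\delta_{k+1}$, and consecutive blocks differ by $<3\delta_{k+1}$ by Step 9. Hence the stage-$(k+1)$ blocks $b$ meeting $u$ have averages pairwise $<7\delta_{k+1}$ apart, and by (2) their $c(b)$ are pairwise at distance $<9\delta_{k+1}<\delta_k$. Fix $c_0=c(b_0)$ for one of them. Then: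
$$\begin{gathered}\text{all stage-}k\text{ blocks in the stays of these }b\text{, and the blocks }p_0\text{ of their valleys,}\\ \text{have averages within }2\delta_k\text{ of }c_0\in C.\end{gathered} \tag{4}$$

**Step 11: cut blocks do not matter.** Let $A$ be the mean, over the positions of $u$, of the average $a_k$ of the stage-$k$ block containing the position. Complete blocks contribute equally to $A$ and $\mathrm{av}(u)$, and at most two stage-$k$ blocks are cut, so
$$|\mathrm{av}(u)-A|\le\frac{2\ell_k\cdot2B}{|u|}\le\frac{4B}{R_k}\le\delta_k .$$
It remains to show $\operatorname{dist}(A,C)\le5\delta_k$. Each stage-$(k+1)$ block is a valley followed by a stay, and we count the valleys met by $u$.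

**Step 12: $u$ meets $r\ge2$ valleys.** Then $u$ contains $r-1$ complete stays, so the fraction of its positions in valleys is at most $\frac{rV_k}{(r-1)T_k}\le\frac{2V_k}{T_k}$. The other positions lie in stays. By (4), and since averages in valleys are within $2B$ of $c_0$,
$$|A-c_0|\le2\delta_k+\frac{2V_k}{T_k}\,2B\le3\delta_k .$$

**Step 13: $u$ meets at most one valley.** Then $u$ is a subword of a word (stay)(valley)(stay), and Lemma 1 applies with $K=K_k$, $\ell=\ell_k$. Let $j$ be the minimal level met.

- If $j=-1$, put $q=c_0\in C$. By (4), blocks at levels $-1$ and $0$ have averages within $2\delta_k$ of $q$.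
- If $j\ge0$, put $q=a_k(p_j)$, so $\operatorname{dist}(q,C)<\delta_k$ by (a). Blocks at levels $j$, $j+1$ are $p_j$ and $p_{j+1}$, with averages within $3\delta_k$ of $q$.

The positions of level $\ge j+2$ form a fraction at most $4/K_k$ of $u$, and their averages are within $2B$ of $q$. Hence
$$|A-q|\le3\delta_k+\frac4{K_k}\,2B\le4\delta_k,\qquad\operatorname{dist}(A,C)\le5\delta_k .$$
This proves the Claim and Theorem B. $\blacksquare$

## 5. Rational rotation vectors and a pseudo-Anosov map relative to periodic orbits

Now let $f,F,C$ be as in Theorem A. Franks' theorem provides periodic orbits with prescribed rational rotation vectors. To concatenate pieces of such orbits freely we need a Markov model; the use of pseudo-Anosov maps for this follows Llibre–MacKay. We use two published results.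

- Franks (Trans. AMS 311 (1989)): if $0\in\operatorname{int}\rho(G)$ for a lift $G$ of an element of $\mathrm{Homeo}_0(\mathbb T^2)$, then $G$ has a fixed point.
- Thurston's classification for the punctured torus (Bull. AMS 19 (1988); Fathi–Laudenbach–Poénaru, FLP below). Let $P\subset\mathbb T^2$ be finite, $f(P)=P$, with $T^*=\mathbb T^2\setminus P$ of negative Euler characteristic. There is an isotopy $f_t$ rel $P$ (so $f_t|_P=f|_P$) from $f_0=f$ to $f_1=\varphi$, such that $\varphi$ is of finite order, or reducible, or pseudo-Anosov rel $P$.

Reducible means that $\varphi$ preserves a nonempty finite family of disjoint simple closed curves in $T^*$, each neither null-homotopic nor peripheral in $T^*$. Pseudo-Anosov means that there are two transverse singular foliations $\mathcal F_1,\mathcal F_2$ with transverse measures $\mu_1,\mu_2$ ($\mu_i$ vanishes along the leaves of $\mathcal F_i$), preserved by $\varphi$ up to multiplying $\mu_1$ by some $\lambda>1$ and $\mu_2$ by $\lambda^{-1}$. Near each point there is a complex coordinate $y$ such that $w=y^{p/2}$, defined up to sign, is a flat coordinate: $\mu_1=|d\operatorname{Re}w|$, $\mu_2=|d\operatorname{Im}w|$.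 Here $p$ is the number of prongs of each foliation at the point. The value $p=2$ is a regular point, $p\ge3$ a singularity; $p=1$ is allowed only at points of $P$. As an example with $p=2$ everywhere, a hyperbolic matrix in $SL(2,\mathbb Z)$ with positive eigenvalues acts on $\mathbb T^2$ with the two families of lines in the eigendirections as foliations.

**Step 1: periodic orbits whose vectors surround $C$.** Each point of $C$ is interior to a triangle with rational vertices in $\operatorname{int}\rho(F)$, and finitely many such open triangles cover $C$. So there are distinct rational points $v_1,\dots,v_s\in\operatorname{int}\rho(F)$ with $C\subset\operatorname{int}\operatorname{conv}\{v_i\}$; they are not collinear. Let $q_i\ge1$ be minimal with $r_i:=q_iv_i\in\mathbb Z^2$. Since $\rho(F^{q_i}-r_i)=q_i\rho(F)-r_i$ has $0$ in its interior, Franks' theorem gives $z_i$ with $F^{q_i}(z_i)=z_i+r_i$. The orbit $P_i$ of $\pi(z_i)$ has exactly $q_i$ points: if $f^j(\pi(z_i))=\pi(z_i)$ with $0<j<q_i$, then $F^j(z_i)=z_i+w$ with $w\in\mathbb Z^2$, so $v_i=w/j$, against the minimality of $q_i$. The $P_i$ are disjoint, as their rotation vectors differ. Let $P=\bigcup P_i$;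 then $|P|\ge3$ and $\chi(T^*)=-|P|<0$.

**Step 2: the model map keeps the rotation vectors.** Let $\varphi$ and $f_t$ be as in Thurston's theorem, lift $f_t$ to $F_t$ with $F_0=F$, and put $\Phi=F_1$. Each $F_t$ commutes with integer translations. Since $F_t$ maps the discrete set $\pi^{-1}(P)$ into itself, $F_t$ is constant in $t$ on it, so $\Phi=F$ on $\pi^{-1}(P)$. Points of $P_i$ therefore have rotation vector $v_i$ under $\Phi$.

**Lemma 2.** $\varphi$ is pseudo-Anosov rel $P$.

**Proof.** We exclude the two other cases. If $\varphi^m=\mathrm{id}$ with $m\geq 1$, then $\Phi^m$ is an integer translation and all points have the same rotation vector, a contradiction.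

Suppose $\varphi$ is reducible with invariant family $\mathcal A$. Let $c\in\mathcal A$ and $\varphi^m(c)=c$, $m\ge1$.

**Case 1: $c$ is essential in $\mathbb T^2$.** Let $u$ be its primitive class, $(u,u')$ a basis of $\mathbb Z^2$, and $l$ the linear functional with $l(u)=0$, $l(u')=1$. The lifts of $c$ are the lines $\hat c_k=\hat c+ku'$, $k\in\mathbb Z$, and $l$ is bounded on $\hat c$. The complement of their union consists of the strips $Q_k$ between $\hat c_k$ and $\hat c_{k+1}$, and $l=k+O(1)$ on the closure of $Q_k$, uniformly in $k$. Now $\Phi^m(\hat c)$ is a lift of $c$, hence equal to some $\hat c_r$. As $\Phi^m$ commutes with integer translations, $\Phi^m(\hat c_k)=\hat c_{k+r}$, and since $Q_k$ is the component bounded by $\hat c_k$ and $\hat c_{k+1}$, $\Phi^m(Q_k)=Q_{k+r}$. Thus $l(\Phi^{mn}(z)-z)=nr+O(1)$, and all rotation vectors lie on the line $l=r/m$. This contradicts the non-collinearity of the $v_i$.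

**Case 2: $c$ is null-homotopic in $\mathbb T^2$.** Then $c$ bounds a unique closed disc $D\subset\mathbb T^2$. As $c$ is neither null-homotopic nor peripheral in $T^*$, $D$ contains at least two points of $P$. By uniqueness $\varphi^m(D)=D$. For a lift $\tilde D$ we get $\Phi^m(\tilde D)=\tilde D+w$ with $w\in\mathbb Z^2$, so all points of $P\cap D$ have rotation vector $w/m$ and hence lie in one $P_i$. So there are $x\in P_i\cap D$ and $0<j<q_i$ with $\varphi^j(x)\in D$. The discs $D$ and $D'=\varphi^j(D)$ both contain $\varphi^j(x)$, and their boundaries belong to $\mathcal A$, so they are equal or disjoint.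

One of the discs contains the other. If $\partial D=\partial D'$, then $D=D'$ by uniqueness. Otherwise the boundaries are disjoint, and the connected set $\partial D$ lies in $\operatorname{int}D'$ or misses $D'$. In the first case $\partial D$ bounds a disc inside $D'$, which is $D$ by uniqueness, so $D\subset D'$. In the second case the connected set $D'$ meets $D$ but not $\partial D$, so $D'\subset\operatorname{int}D$.

If $\varphi^j(D)\subset D$, then $D=\varphi^{jm}(D)\subset\dots\subset\varphi^j(D)\subset D$, so $\varphi^j(D)=D$; the other inclusion is treated in the same way. Hence $\Phi^j(\tilde D)=\tilde D+w'$ with $w'\in\mathbb Z^2$, so $v_i=w'/j$ with $0<j<q_i$, contradicting the minimality of $q_i$. $\square$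

## 6. A branched cover without one-prongs

At points of $P$ the foliations of $\varphi$ may have one prong, and cone angle $\pi$. We pass to a cover where all cone angles are at least $2\pi$. The local model is this: if $w=y^{1/2}$ is the flat coordinate at a one-prong and $y=x^2$, then $w=x$, a regular point.

**Step 1: the cover.** Let $S^*\to T^*$ be the finite regular cover given by the characteristic subgroup $\ker\big(\pi_1(T^*)\to H_1(T^*;\mathbb Z/2)\big)$. The only relation between the classes of the peripheral loops in $H_1(T^*;\mathbb Z/2)$ is that their sum vanishes: in the exact sequence $H_2(\mathbb T^2)\to H_2(\mathbb T^2,T^*)=\bigoplus_P\mathbb Z/2\to H_1(T^*)$ the fundamental class goes to $(1,\dots,1)$. As $|P|\ge2$, each peripheral class is nonzero, while twice it is zero. So filling in the punctures gives a branched cover $\beta:S\to\mathbb T^2$ by a closed connected oriented surface, with ramification index exactly $2$ over each point of $P$. With $N=\deg\beta$ we have $\chi(S)=-N|P|+N|P|/2<0$.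

**Step 2: lifting the isotopy.** Since the subgroup is characteristic, $f|_{T^*}$ lifts to a homeomorphism $g_0$ of $S^*$, and $f_t|_{T^*}$ lifts to $g_t$ starting at $g_0$. Each $g_t$ is a homeomorphism, with inverse the lift of $f_t^{-1}$ starting at $g_0^{-1}$: the compositions cover the identity and are the identity at $t=0$. We extend $g_t$ over the filled points. Let $\hat x$ be one of them and let $U$ be a small disc around the point $f(\beta(\hat x))=f_t(\beta(\hat x))$ of $P$, containing no other point of $P$. By uniform continuity there is a punctured disc $V^*$ around $\hat x$ with $f_t(\beta(V^*))\subset U\setminus P$ for all $t$. Since $[0,1]\times V^*$ is connected, all $g_t(V^*)$ lie in one component of $\beta^{-1}(U\setminus P)$, a punctured disc around one filled point. As $U$ was arbitrarily small, $g_t(x)$ tends to one filled point as $x\to\hat x$, uniformly in $t$ and independently of $t$. The same holds for the inverse isotopy. So we get an isotopy $g_t$ of $S$ with $\beta g_t=f_t\beta$.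

Put $g=g_0$, $\psi=g_1$. Pull back the measured foliations of $\varphi$ by $\beta$. A $p$-prong point of $P$ becomes a $2p$-prong point, $2p\ge2$, and elsewhere nothing changes. So $\psi$ is an orientation-preserving pseudo-Anosov homeomorphism of the closed surface $S$, with some dilatation $\lambda>1$.

**Step 3: a common bookkeeping upstairs.** Let $\varpi:\tilde S\to S$ be the universal cover with deck group $\Gamma$, let $\tilde g_t$ be a lift of the isotopy, $\tilde g=\tilde g_0$, $\tilde\psi=\tilde g_1$. Then $\tilde g_t\gamma=\alpha(\gamma)\tilde g_t$ with $\alpha\in\mathrm{Aut}(\Gamma)$ independent of $t$, since $\Gamma$ is discrete. Let $\tilde\beta:\tilde S\to\mathbb R^2$ be a lift of $\beta\varpi$. For $\gamma\in\Gamma$ the map $\tilde\beta\gamma-\tilde\beta$ is continuous and $\mathbb Z^2$-valued, so $\tilde\beta\gamma=\tilde\beta+\iota(\gamma)$ with a homomorphism $\iota:\Gamma\to\mathbb Z^2$. Likewise $\tilde\beta\tilde g_t-F_t\tilde\beta$ is $\mathbb Z^2$-valued and continuous in $(t,x)$, hence a constant $\kappa_0$. Replace $F_t$ by $F_t+\kappa_0$, $C$ by $C+\kappa_0$, $v_i$ by $v_i+\kappa_0$; all rotation sets are translated by $\kappa_0$,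 so the statement to be proved does not change. We may therefore assume
$$\tilde\beta\,\tilde g=F\,\tilde\beta,\qquad\tilde\beta\,\tilde\psi=\Phi\,\tilde\beta. \tag{5}$$

## 7. Coding, and the minimal set in the model

A 1-step subshift of finite type (SFT) is the set of bi-infinite sequences over a finite alphabet in which every pair of consecutive symbols belongs to a given set of allowed transitions. It is irreducible if any two symbols are joined by an admissible word. For example, over $\{0,1\}$ with $11$ forbidden one gets an irreducible 1-step SFT in which the loops $0$ and $01$ can be concatenated freely. Write $\sigma$ for the shift.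

From FLP, Exposé 10, we use that a pseudo-Anosov homeomorphism of a closed surface is, via a Markov partition, a continuous factor of a 1-step SFT, and that it is ergodic for an invariant measure positive on nonempty open sets, so that some point has a dense forward orbit.

**Lemma 3.** There are an irreducible 1-step SFT $(\Sigma,\sigma)$, a continuous surjection $\theta:\Sigma\to S$ with $\theta\sigma=\psi\theta$, a continuous $\xi:\Sigma\to\mathbb R^2$ and a function $\kappa(s)=\kappa(s_0)\in\mathbb Z^2$ such that for all $s\in\Sigma$ there is $\hat z\in\pi^{-1}(\beta\theta(s))$ with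
$$\Phi^n(\hat z)-\hat z=\sum_{j=0}^{n-1}\kappa(\sigma^js)+\xi(\sigma^ns)-\xi(s)\qquad(n\ge0). \tag{6}$$
(The left side is the same for every $\hat z\in\pi^{-1}(\beta\theta(s))$.) Moreover, periodic points of $\psi$ are dense in $S$.

**Proof.** **Step 1: making the SFT irreducible.** Let $\theta:\Sigma_A\to S$ be the semiconjugacy from a 1-step SFT, and let $z$ have a dense forward orbit. As $S$ has no isolated points, $\omega(z)=S$. Let $\theta(s)=z$, let $E$ be the set of symbols occurring infinitely often in $(s_n)_{n\ge0}$, and $\Sigma=\Sigma_A\cap E^{\mathbb Z}$. From some time on all $s_n$ lie in $E$, and each symbol of $E$ recurs, so any two symbols of $E$ are joined by an admissible word in $E$; thus $\Sigma$ is irreducible. Limits of $\sigma^{n_i}s$ with $n_i\to\infty$ have all coordinates in $E$, so $\omega(s)\subset\Sigma$. By compactness $\theta(\omega(s))=\omega(z)=S$. So $\theta|_\Sigma$ is onto. Periodic points are dense in the irreducible SFT $\Sigma$, and $\theta$ maps them to periodic points, so periodic points of $\psi$ are dense in $S$.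

**Step 2: recording displacements.** As $\Sigma$ is compact and zero-dimensional, it is a finite disjoint union of clopen sets mapped by $\theta$ into evenly covered sets, so $\theta$ has a continuous lift $\tilde\theta:\Sigma\to\tilde S$. The points $\tilde\psi\tilde\theta(s)$ and $\tilde\theta(\sigma s)$ lie over the same point, so $\tilde\psi\tilde\theta(s)=\gamma(s)\tilde\theta(\sigma s)$ with $\gamma:\Sigma\to\Gamma$ continuous, hence locally constant with finitely many values. Put $\xi=\tilde\beta\tilde\theta$ and $\kappa=\iota\circ\gamma$. By (5),
$$\Phi(\xi(s))=\tilde\beta\tilde\psi\tilde\theta(s)=\tilde\beta(\gamma(s)\tilde\theta(\sigma s))=\xi(\sigma s)+\kappa(s).$$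
As $\Phi$ commutes with integer translations, $\Phi^j(\xi(s))\in\xi(\sigma^js)+\mathbb Z^2$, and since $\Phi-\mathrm{id}$ is $\mathbb Z^2$-periodic,
$$\Phi^{j+1}(\xi(s))-\Phi^j(\xi(s))=\Phi(\xi(\sigma^js))-\xi(\sigma^js)=\kappa(\sigma^js)+\xi(\sigma^{j+1}s)-\xi(\sigma^js).$$
Summing over $j$ gives (6) with $\hat z=\xi(s)$. Finally, $\kappa$ depends on finitely many coordinates; passing to a higher block presentation, which is again an irreducible 1-step SFT, we get $\kappa(s)=\kappa(s_0)$. $\square$

**Step 1: loops with prescribed averages.** For each $i$ choose $s^{(i)}\in\Sigma$ with $\theta(s^{(i)})\in\beta^{-1}(P_i)$. Points of $P_i$ have rotation vector $v_i$ under $\Phi$ and $\xi$ is bounded, so by (6) the forward averages of $\kappa$ along $s^{(i)}$ tend to $v_i$. Fix a symbol $a$. Take admissible words $a=x_0x_1\dots x_r=s^{(i)}_0$ and $s^{(i)}_n=y_0y_1\dots y_{r'}=a$ with $r,r'\ge1$ bounded independently of $n$, and put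
$$\lambda_i=x_0\dots x_{r-1}\;s^{(i)}_0\dots s^{(i)}_n\;y_1\dots y_{r'-1}.$$
The word $\lambda_i$ starts with $a$ and its last symbol may be followed by $a$, so the $\lambda_i$ can be freely concatenated. For $n$ large its $\kappa$-average $v_i'$ is as close to $v_i$ as we like. Since $C$ is compact in the open set $\operatorname{int}\operatorname{conv}\{v_i\}$, comparing support functions gives $C\subset\operatorname{int}\operatorname{conv}\{v_i'\}$ if the $v'_i$ are close enough. Replacing the $\lambda_i$ by powers, we may assume that all have the same length $h$.

**Step 2: substituting the loops.** Apply Theorem B to $v_1',\dots,v_s'$ and $C$ to get $\Omega$. Let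
$$\tau:\Omega\to\Sigma,\qquad\tau(\omega)=\cdots\lambda_{\omega_{-1}}.\lambda_{\omega_0}\lambda_{\omega_1}\cdots,\qquad X=\bigcup_{0\le j<h}\sigma^j\tau(\Omega).$$
Then $\tau\circ\sigma=\sigma^h\circ\tau$, so $X$ is compact and $\sigma$-invariant, and $\tau(\Omega)$ is $\sigma^h$-minimal as a factor of $\Omega$. The set $X$ is $\sigma$-minimal: the orbit closure of $\sigma^j\tau(\omega)$ contains $\sigma^h\tau(\omega)\in\tau(\Omega)$, hence $\tau(\Omega)$, hence $X$.

**Step 3: averages on $X$.** An $n$-window in $X$ consists of consecutive full blocks $\lambda_{\omega_j}$, each with $\kappa$-sum $hv'_{\omega_j}$, and at most $2h$ further positions. With $n'$ full blocks, $n'h/n\to1$ as $n\to\infty$, and the window average is $\frac1{n'}\sum v'_{\omega_j}+O(1/n)$. Conversely, windows of length $n'h$ starting at $\tau(\omega)$ have exactly the averages of $\omega$. So the set of limits of $\frac1{n_i}\sum_{j<n_i}\kappa(\sigma^js^i)$ with $s^i\in X$, $n_i\nearrow\infty$, is $R(\Omega)=C$. By (6), as $\xi$ is bounded, and since a factor of a minimal system is minimal, we obtain the following.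

**Corollary 4.** $X_S:=\theta(X)$ is $\psi$-minimal, and $\rho_{\beta(X_S)}(\Phi)=C$.

## 8. The flat metric on $\tilde S$ and its two directional pseudometrics

We now compare $\tilde g$ with $\tilde\psi$. Lift $\mathcal F_i,\mu_i$ to $\tilde S$. Away from singularities there are charts $(x_1,x_2)$ with $\mu_i=|dx_i|$, in which $\tilde\psi$ is affine. Let $d$ be the length metric of the flat metric $\mu_1^2+\mu_2^2$. It is $\Gamma$-invariant and induces the topology, and it is complete and proper because $S$ is compact. At a $p$-prong point the cone angle is $p\pi\ge2\pi$. We use standard facts from Bridson–Haefliger: by the link condition $(\tilde S,d)$ is locally CAT(0), and being complete and simply connected it is CAT(0) by Cartan–Hadamard; geodesics are unique, local geodesics are geodesics, balls are convex.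

A straight segment is a path that is a Euclidean segment in flat charts, with no singularity in its interior. A broken straight path is a finite concatenation of straight segments. Every geodesic is one, since singularities form a discrete set. Let
$$d_i(x,y)=\inf\{\mu_i(c'):\ c'\text{ a broken straight path from }x\text{ to }y\}.$$
The $d_i$ are $\Gamma$-invariant pseudometrics with $d_i\le d$, hence continuous, and since $\tilde\psi$ maps broken straight paths to broken straight paths,
$$d_1(\tilde\psi x,\tilde\psi y)=\lambda\,d_1(x,y),\qquad d_2(\tilde\psi x,\tilde\psi y)=\lambda^{-1}d_2(x,y). \tag{7}$$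
In the model case of $\mathbb R^2$ with a diagonal matrix $\mathrm{diag}(\lambda,\lambda^{-1})$ one has $d_i(x,y)=|x_i-y_i|$. There $d\le d_1+d_2$ is obvious. In $\tilde S$ it needs an argument.

**Lemma 5.** $d\le d_1+d_2$.

**Proof.** Let $c$ be the geodesic from $x$ to $y$. As $d(x,y)=\mathrm{length}(c)\le\mu_1(c)+\mu_2(c)$, it suffices that $\mu_i(c)\le\mu_i(c')$ for every broken straight path $c'$ from $x$ to $y$. We take $i=1$; the case $i=2$ is the same.

**Step 1: good points.** Call $q\in c$ good if it lies in the interior of a segment of $c$ transverse to $\mathcal F_1$, and its leaf $\ell_q$ of $\mathcal F_1$ contains no singularity (it does not run into one) and no vertex or endpoint of $c$ or $c'$. All but countably many points of the transverse segments are good. Indeed, there are countably many singularities, hence countably many straight leaf segments or rays of $\mathcal F_1$ issuing from them (continued up to the next singularity, if any), and finitely many regular leaves through vertices or endpoints. Each of these meets a transverse straight segment at most once: both are geodesics, and if they met twice, they would coincide in between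 by uniqueness of geodesics.

**Step 2: the leaf of a good point separates $x$ from $y$.** Let $q$ be good. By completeness, $\ell_q$ could only stop at a singularity, so it continues indefinitely in both directions. It is a complete local geodesic, hence a properly embedded geodesic line, and it separates the plane $\tilde S$ into two components, each having $q$ in its closure. A small metric ball around $q$ is a convex flat disc, so it meets $\ell_q$ in one arc. The two sides of this arc lie in different components, for otherwise one component would stay away from $q$. If $c$ met $\ell_q$ in a second point, then by uniqueness of geodesics $c$ would run along $\ell_q$ near $q$, contradicting transversality. So $c\cap\ell_q=\{q\}$, and $c$ crosses $\ell_q$ at $q$. Hence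
$$\text{distinct good points lie on distinct leaves}, \tag{8}$$
and $x,y$ lie on different sides of $\ell_q$. Therefore $c'$ meets $\ell_q$ at some $q'$, which is not a vertex or endpoint and so is interior to a segment of $c'$. This segment is transverse to $\mathcal F_1$: if it were tangent to $\mathcal F_1$ at $q'$, it would be contained in $\ell_q$ together with its endpoints, which $\ell_q$ avoids.

**Step 3: moving $c$ into $c'$ along leaves.** The compact arc of $\ell_q$ from $q$ to $q'$ contains no singularity. So holonomy along it maps an open interval $I_q\ni q$ of $c$ into that segment of $c'$, injectively, preserving $\mu_1$, and moving points along their leaves. The good set is Borel (a finite union of open segments minus a countable set), and by Lindelöf countably many $I_{q_n}$ cover it. Choose disjoint Borel sets $B_n\subset I_{q_n}$ partitioning the good set. By (8) the holonomy images of the $B_n$ in $c'$ are pairwise disjoint. The non-good points of $c$ have $\mu_1$-measure $0$: countably many lie on transverse segments (including their endpoints), and segments of $c$ in leaves of $\mathcal F_1$ have $\mu_1=0$. Hence $\mu_1(c')\ge\sum_n\mu_1(B_n)=\mu_1(c)$.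 $\square$

## 9. Nonzero indices and global shadowing

We recall fixed point classes. Let $h$ be a self-map of a compact polyhedron with universal cover $\varpi$, and $\tilde h$ a lift of $h$. The set $\varpi(\operatorname{Fix}\tilde h)$ is called the fixed point class determined by $\tilde h$; it may be empty. It is open in $\operatorname{Fix}h$ and has an index, which is $0$ for the empty class. If the class is one isolated fixed point in a surface, then the index is the degree of the displacement $y\mapsto h(y)-y$ on a small circle in a chart. The fact we use is homotopy invariance (Jiang, *Lectures on Nielsen Fixed Point Theory*, Contemp. Math. 14): if $h_t$ is a homotopy of self-maps and $\tilde h_t$ a lift of it, then $\varpi(\operatorname{Fix}\tilde h_0)$ and $\varpi(\operatorname{Fix}\tilde h_1)$ have the same index.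

For a small example, let $h$ be the toral map given by $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$. Each lift $x\mapsto Ax+w$, $w\in\mathbb Z^2$, has exactly one fixed point, since $\det(A-I)=-1\ne0$, and the index of its class is the sign of this determinant, $-1$.

**Lemma 6.** Let $\tilde\psi^nz=\gamma z$ with $n\ge1$, $\gamma\in\Gamma$. Then the fixed point class of $\psi^n$ determined by $\gamma^{-1}\tilde\psi^n$ is $\{\varpi(z)\}$, and its index is nonzero.

**Proof.** **Step 1: the class is one point.** By (7) and $\Gamma$-invariance, $\gamma^{-1}\tilde\psi^n$ multiplies $d_1,d_2$ by $\lambda^n,\lambda^{-n}$. Any two of its fixed points satisfy $d_1=d_2=0$ and coincide by Lemma 5. So $z$ is its only fixed point. As fixed point classes are open in the fixed point set, $\varpi(z)$ is an isolated fixed point of $\psi^n$.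

**Step 2: local form.** Let $p\ge2$ be the number of prongs of each foliation at $\varpi(z)$, and let $y$ be a coordinate there with $w=y^{p/2}$ flat; $\mathcal F_1$ is vertical ($\operatorname{Re}w$ constant) and $\mathcal F_2$ horizontal. The $p$ prongs of $\mathcal F_1$ are rays in the coordinate $y$. The map $\psi^n$ permutes them and, being orientation preserving, preserves their cyclic order. So it fixes all of them or none.

**Step 3: all prongs fixed.** Then $\psi^n$ preserves each sector between consecutive prongs. With the branch of $w$ having $\operatorname{Re}w\ge0$ on the sector, it is $w\mapsto\lambda^n\operatorname{Re}w+i\lambda^{-n}\operatorname{Im}w$. So it is the time-one map of the flow $\phi_t$ of $\dot w=(n\log\lambda)\bar w$. From $\dot w=\frac p2\frac wy\dot y$ and $\bar w/w=\bar w^2/|w|^2=(\bar y/|y|)^p$, this is in the coordinate $y$ the vector field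
$$\dot y=\frac{2n\log\lambda}p\;y\,\Big(\frac{\bar y}{|y|}\Big)^p,$$
which has degree $1-p$ on small circles. For $y\ne0$ and $t\in(0,1]$ we have $\phi_t(y)\ne y$. So $(\phi_t-\mathrm{id})/t$ is a nonvanishing homotopy on a small circle from the vector field ($t\to0$) to the displacement ($t=1$), and the index is $1-p\ne0$.

**Step 4: no prong fixed.** Assign to each of the $p$ sectors exactly one of its two bounding prongs, the same one in cyclic order. These half-open sectors are permuted by $\psi^n$ without fixed elements, so $\psi^n(y)$ is never a positive multiple of $y\ne0$, and $\psi^n(y)-y$ is never a nonnegative multiple of $y$. Therefore $(1-r)(\psi^n(y)-y)-ry\neq0$ for $0\le r\le1$ on a small circle. The displacement is homotopic to $-y$, and the index is $1$. $\square$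

The next lemma is Handel's global shadowing (ETDS 5 (1985)), proved here.

**Lemma 7.** There is $L>0$ such that for every $z\in\tilde S$ there is $x\in\tilde S$ with $d(\tilde g^jx,\tilde\psi^jz)\le L$ for all $j\in\mathbb Z$.

**Proof.** **Step 1: a periodic companion.** First let $\tilde\psi^nz=\gamma z$, $n\ge1$. The maps $\gamma^{-1}\tilde g_t^n$ lift the homotopy $g_t^n$. At $t=1$ the class has nonzero index by Lemma 6. By homotopy invariance the class at $t=0$ is not empty, so there is $x$ with $\tilde g^nx=\gamma x$.

**Step 2: periodicity plus expansion gives a bound.** Put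
$$e_j=d_1(\tilde g^jx,\tilde\psi^jz),\qquad e'_j=d_2(\tilde g^jx,\tilde\psi^jz)\qquad(j\in\mathbb Z).$$
Since $\tilde g^{j+n}x=\alpha^j(\gamma)\tilde g^jx$ and $\tilde\psi^{j+n}z=\alpha^j(\gamma)\tilde\psi^jz$, both sequences are $n$-periodic. Let
$$\Delta_1=\sup_yd_1(\tilde gy,\tilde\psi y),\qquad\Delta_2=\sup_yd_2(\tilde g^{-1}y,\tilde\psi^{-1}y).$$
These are finite, being suprema of continuous $\Gamma$-invariant functions: $\tilde g$ and $\tilde\psi$ induce the same $\alpha$, and $S$ is compact. By (7) and the triangle inequality,
$$e_{j+1}\ge d_1(\tilde\psi\tilde g^jx,\tilde\psi\tilde\psi^jz)-d_1(\tilde g\tilde g^jx,\tilde\psi\tilde g^jx)\ge\lambda e_j-\Delta_1,$$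
and in the same way, with $\tilde\psi^{-1}$ expanding $d_2$, $e'_{j-1}\ge\lambda e'_j-\Delta_2$. If some $e_j>\Delta_1/(\lambda-1)$, then $e_{j+1}-\frac{\Delta_1}{\lambda-1}\ge\lambda\big(e_j-\frac{\Delta_1}{\lambda-1}\big)$, and iterating, the sequence is unbounded, contradicting periodicity. Likewise for $e'$, going backward. By Lemma 5,
$$d(\tilde g^jx,\tilde\psi^jz)\le e_j+e'_j\le L:=\frac{\Delta_1+\Delta_2}{\lambda-1}\qquad\text{for all }j,$$
and $L$ depends neither on $z$ nor on $n$. (If $L=0$, replace it by $1$.)

**Step 3: general $z$.** By Lemma 3 choose $z_m\to z$ with $\varpi(z_m)$ periodic, and $x_m$ as in Step 1. The $x_m$ are bounded and $d$ is proper. Any limit point $x$ works, by continuity for each fixed $j$. $\square$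

## 10. Proof of Theorem A: carrying the minimal set back to $f$

**Step 1: the space of shadowing pairs.** The shadowing point $x$ need not be unique, so we use all pairs. Let
$$\hat Z=\{(x,z)\in\tilde S^2:\ d(\tilde g^jx,\tilde\psi^jz)\le L\ \ \forall j\in\mathbb Z\}.$$
It is closed, invariant under $\tilde g\times\tilde\psi$ and its inverse, and under the diagonal action of $\Gamma$. This action is free and properly discontinuous. It is cocompact on $\hat Z$: move $z$ into a compact fundamental domain; then $x$ lies in a bounded set. So $Z=\hat Z/\Gamma$ is compact metrizable. Since $\tilde g$ and $\tilde\psi$ induce the same $\alpha$, $\tilde g\times\tilde\psi$ induces a homeomorphism $\mathcal G$ of $Z$. The projections $P_1[(x,z)]=\varpi(x)$ and $P_2[(x,z)]=\varpi(z)$ satisfy $P_1\mathcal G=gP_1$, $P_2\mathcal G=\psi P_2$, and $P_2$ is onto by Lemma 7.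

**Step 2: the minimal set.** Let $\mathcal N$ be a $\mathcal G$-minimal subset of the nonempty compact invariant set $P_2^{-1}(X_S)$. Then $P_2(\mathcal N)=X_S$, by minimality of $X_S$. Put
$$M:=\beta(P_1(\mathcal N)).$$
Since $\beta P_1\mathcal G=f\beta P_1$, $M$ is a factor of $(\mathcal N,\mathcal G)$, hence a minimal set of $f$.

**Step 3: the rotation set.** For $[(x,z)]\in\mathcal N$ and $n\ge0$, (5) gives
$$F^n(\tilde\beta x)-\tilde\beta x=\tilde\beta\tilde g^nx-\tilde\beta x,\qquad\Phi^n(\tilde\beta z)-\tilde\beta z=\tilde\beta\tilde\psi^nz-\tilde\beta z .$$
Let $L'=\sup\{|\tilde\beta x-\tilde\beta z|:\ d(x,z)\le L\}$. It is finite, because $|\tilde\beta x-\tilde\beta z|$ is continuous and invariant under the diagonal action of $\Gamma$, which is cocompact on $\{d(x,z)\le L\}$. So the two displacements differ by at most $2L'$, uniformly in $n$ and in the pair. As $\beta P_1(\mathcal N)=M$ and $\beta P_2(\mathcal N)=\beta(X_S)$, and displacements do not depend on the choice of lifts of points of $\mathbb T^2$, Corollary 4 gives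
$$\rho_M(F)=\rho_{\beta(X_S)}(\Phi)=C.\qquad\blacksquare$$

## 11. Proof of Theorem C: connectedness and generic points

Let $M$ be minimal, $A_n(z)=(F^n(\hat z)-\hat z)/n$ for $z\in M$, and $D_F=\sup|F-\mathrm{id}|$. We have
$$|A_n(fz)-A_n(z)|\le2D_F/n,\qquad|A_{n+1}(z)-A_n(z)|\le2D_F/n. \tag{9}$$
For the first, the two displacements differ by the last step of one and the first step of the other. For the second, $A_{n+1}(z)-A_n(z)$ equals (last step minus $A_n(z)$) divided by $n+1$. The set $\rho_M(F)$ is nonempty and compact.

**Step 1: connectedness.** Suppose $\rho_M(F)=Q_1\sqcup Q_2$ with $Q_1,Q_2$ nonempty compact at distance $\ge3\varepsilon>0$. For all large $n$, $A_n(M)$ lies in the union of the open $\varepsilon$-neighborhoods of $Q_1$ and $Q_2$, which are at distance $\ge\varepsilon$, and $2D_F/n<\varepsilon$. Along a forward orbit, which is dense in $M$, $A_n$ has jumps $<\varepsilon$ by (9), so it stays in one of the two neighborhoods. By continuity of $A_n$, all of $A_n(M)$ lies in that neighborhood. By the second inequality in (9) it is the same one for all large $n$. Then $Q_1$ or $Q_2$ is empty, a contradiction.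

**Step 2: generic points see everything.** For $c\in\rho_M(F)$, $\varepsilon>0$, $N\in\mathbb N$, the set
$$U(c,\varepsilon,N)=\{z\in M:\ \exists n\ge N,\ |A_n(z)-c|<\varepsilon\}$$
is open in $M$. It is dense: let $O\subset M$ be nonempty and open. By minimality and compactness $M=\bigcup_{0\le i\le r}f^{-i}(O)$ for some $r$. Choose $z'\in M$ and $n\ge N$ with $|A_n(z')-c|<\varepsilon/2$ and $2D_Fr/n<\varepsilon/2$, and $i\le r$ with $f^iz'\in O$. By (9), $f^iz'\in O\cap U(c,\varepsilon,N)$. Intersecting over $c$ in a countable dense subset of $\rho_M(F)$, $\varepsilon=1/q$ with $q\ge1$, and $N\in\mathbb N$ gives a residual set. For its points the closed set of limit points of $A_n(z)$ contains a dense subset of $\rho_M(F)$, hence all of it; the reverse inclusion is clear.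

The stated classification follows from Step 1 and Theorem A. $\blacksquare$

## 12. Proof of Proposition D: the boundary of the square

**Step 1: the rotation set.** $F$ is a lift of a composition of two shear-type diffeomorphisms homotopic to the identity. Its displacement $(\alpha(y),\alpha(x+\alpha(y)))$ lies in $[0,1]^2$, so $\rho(F)\subset[0,1]^2$. The points $(0,0)$, $(0,\frac12)$, $(\frac12,0)$, $(\frac12,\frac12)$ are fixed by $f$ with rotation vectors $(0,0)$, $(1,0)$, $(0,1)$, $(1,1)$; for the last one, $\alpha(\frac12)=1$ and $\alpha(\frac12+1)=1$. By convexity $\rho(F)=[0,1]^2$. Continua in $(0,1)^2$ are realized by Theorem A, and the four vertices by the fixed points.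

**Step 2: touching the boundary.** Conversely, let $M$ be minimal; $\rho_M(F)$ is a continuum by Theorem C. Suppose it contains a boundary point $\rho=(\rho_1,\rho_2)$ of $[0,1]^2$. A weak-$*$ limit of empirical measures along orbit segments realizing $\rho$ is an invariant probability $\mu$ on $M$ with $\int(F-\mathrm{id})\,d\mu=\rho$, and $\operatorname{supp}\mu=M$ by minimality.

- If $\rho_2\in\{0,1\}$, then $\int\alpha(x+\alpha(y))\,d\mu=\rho_2$ is extremal, so $\alpha(x+\alpha(y))=\rho_2$ on $\operatorname{supp}\mu=M$, that is, $x+\alpha(y)\equiv\rho_2/2\pmod 1$ on $M$. But $x+\alpha(y)$ is the first coordinate of $f(x,y)$, and $f(M)=M$, so $M\subset\{x=\rho_2/2\}$. Hence $\alpha(y)\in\mathbb Z$ and $y\in\{0,\frac12\}$ on $M$.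
- If $\rho_1\in\{0,1\}$, then $\alpha(y)=\rho_1$, so $y=\rho_1/2$ on $M$. By invariance of $M$ the second coordinate does not change mod $1$, so $\alpha(x+\alpha(y))\in\mathbb Z$. As $\alpha(y)=\rho_1$ is an integer, $\alpha(x+\alpha(y))=\alpha(x)$, and so $x\in\{0,\frac12\}$ on $M$.

In all cases $M$ consists of points of $\{0,\frac12\}^2$, which are fixed. So $M$ is a single fixed point and $\rho_M(F)$ is a vertex. $\blacksquare$

In particular $\{(\frac12,0)\}\subset\rho(F)$ is a continuum that is not realized by any minimal set, so in Theorem A the hypothesis $C\subseteq\operatorname{int}\rho(F)$ cannot be weakened to $C\subseteq\rho(F)$.
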